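\title{Palindromic fixed points of primitive morphisms with irreducible characteristic polynomial}

\begin{abstract}
A morphism of a free monoid is in class $\mathcal P$ if it sends each letter $\alpha$ to $p\,q_\alpha$, where $p$ and all $q_\alpha$ are palindromes. A corrected form of a question of Hof, Knill and Simon asks whether every palindromic fixed point of a primitive morphism is fixed by a morphism other than the identity that has a conjugate in class $\mathcal P$. There is a ternary counterexample, and the characteristic polynomial of its incidence matrix is reducible. We show that there is no counterexample with irreducible characteristic polynomial. More precisely, let $\sigma$ be primitive on at least two letters and suppose that neither $0$ nor a root of unity is an eigenvalue of its incidence matrix. Then a fixed point of $\sigma$ is palindromic if and only if its set of factors is closed under reversal, if and only if some power of $\sigma$ has a conjugate in class $\mathcal P$. Neither exclusion on the eigenvalues can be dropped. The proof lets $\sigma$ and its mirror image act on the finitely many asymptotic orbits of the subshift and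 then counts scattered subwords.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Palindromes and class $\mathcal P$}

Let $\mathcal A$ be a finite alphabet and $\mathcal A^*$ the monoid of finite words over $\mathcal A$, with empty word $\varepsilon$. The \emph{reversal} of $u=u_1\cdots u_n$ is $\widetilde u=u_n\cdots u_1$, and $u$ is a \emph{palindrome} if $\widetilde u=u$; the empty word and the letters are palindromes. A \emph{factor} of a word is a block of consecutive letters. An infinite word $\mathbf x=x_0x_1x_2\cdots$ is \emph{palindromic} if it has infinitely many distinct palindromic factors.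

A morphism $\varphi:\mathcal A^*\to\mathcal A^*$ is determined by the images of the letters and acts on infinite words letter by letter. Its \emph{incidence matrix} $M$ has as entry $M_{\alpha\beta}$ the number of occurrences of $\alpha$ in $\varphi(\beta)$, and $\varphi$ is \emph{primitive} if some power of $M$ has only positive entries. The \emph{stabilizer} $\mathrm{Stab}(\mathbf x)$ is the set of morphisms $\varphi$ with $\varphi(\mathbf x)=\mathbf x$.

What makes a fixed point of a morphism palindromic? One mechanism is visible on the images of the letters. A morphism $\psi$ is in \emph{class $\mathcal P$} if there are a palindrome $p$ and palindromes $q_\alpha$ $(\alpha\in\mathcal A)$ with $\psi(\alpha)=p\,q_\alpha$ for all $\alpha$. Then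
\begin{equation}\label{eq:Pmap}
\psi(\alpha_1\cdots\alpha_n)\,p=p\,q_{\alpha_1}\,p\,q_{\alpha_2}\cdots p\,q_{\alpha_n}\,p ,
\end{equation}
so the map $u\mapsto\psi(u)p$ turns palindromes into palindromes. The Fibonacci morphism $a\mapsto ab$, $b\mapsto a$ is in class $\mathcal P$ with $p=a$, and the map produces $a$, $aba$, $abaaba$, $abaababaaba,\dots$, all factors of the fixed point $abaababaabaab\cdots$.

A converse has to allow for two harmless modifications. Two morphisms $\varphi,\psi$ are \emph{conjugate} if there is a word $w$ such that either $w\,\psi(\alpha)=\varphi(\alpha)\,w$ for all $\alpha$, or $\psi(\alpha)\,w=w\,\varphi(\alpha)$ for all $\alpha$: the images of the letters are all rotated by the same amount. The square $a\mapsto aba$, $b\mapsto ab$ of the Fibonacci morphism is not in class $\mathcal P$, since $p$ would be $\varepsilon$ or $a$ and then $ab$ or $ba$ would be a palindrome. But $aba\cdot a=a\cdot baa$ and $ab\cdot a=a\cdot ba$, so it is conjugate to $a\mapsto baa$, $b\mapsto ba$, which is in class $\mathcal P$ with $p=b$. Second, one may have to change the morphism. The Thue--Morse morphism $a\mapsto ab$, $b\mapsto ba$ is not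 in class $\mathcal P$, and its only conjugate is itself, because a nonempty $w$ would force $ab$ and $ba$ to share their first or their last letter. Its square $a\mapsto abba$, $b\mapsto baab$ has the same fixed points and is in class $\mathcal P$ with $p=\varepsilon$.

\subsection*{The question}

The following corrected form of a question of Hof, Knill and Simon allows both modifications.

\begin{quote}
\textbf{Conjecture.} Let $\mathbf x$ be a fixed point of a primitive morphism. If $\mathbf x$ is palindromic, then some $\varphi\in\mathrm{Stab}(\mathbf x)$, $\varphi\ne\mathrm{Id}$, has a conjugate in class $\mathcal P$.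
\end{quote}

The Conjecture is false \cite{Labbe}: there are a primitive morphism $\gamma$ on a ternary alphabet and a palindromic fixed point $\mathbf x_\gamma$ of $\gamma$ such that no $\varphi\in\mathrm{Stab}(\mathbf x_\gamma)\setminus\{\mathrm{Id}\}$ has a conjugate in class $\mathcal P$. The characteristic polynomial of the incidence matrix of $\gamma$ is $(x-1)(x^2-2x-1)$, which is reducible over $\mathbb Q$. We answer the following problem from \cite{Labbe}: \emph{are there a primitive morphism $\sigma$ and a palindromic fixed point $\mathbf x=\sigma(\mathbf x)$ such that the characteristic polynomial of the incidence matrix of $\sigma$ is irreducible over $\mathbb Q$ and no $\varphi\in\mathrm{Stab}(\mathbf x)\setminus\{\mathrm{Id}\}$ has a conjugate in class $\mathcal P$?}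

To see what the factor $x-1$ means for words, give each letter $\alpha$ an integer weight $\lambda_\alpha$ and let $\lambda(u)$ be the sum of the weights of the letters of $u$. If $1$ is an eigenvalue of the integer matrix $M$, there is an integer row vector $\lambda\ne0$ with $\lambda M=\lambda$, and then $\lambda(\sigma^n(\alpha))=\lambda_\alpha$ for all $n$: the words $\sigma^n(\alpha)$ grow, but their weight does not. The eigenvalue $0$ and the other roots of unity also give nonzero weights that stay bounded on these words, and an irreducible characteristic polynomial excludes all these eigenvalues. If a counterexample needs such a weight, the answer to the problem should be negative. This is what we prove.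

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $|\mathcal A|=d\ge2$, let $\sigma$ be a primitive morphism of $\mathcal A^*$, let $\mathbf x=\sigma(\mathbf x)$, and suppose
\begin{itemize}
\item[(H)] neither $0$ nor any root of unity is an eigenvalue of the incidence matrix $M$ of $\sigma$.
\end{itemize}
The following are equivalent:
\begin{itemize}
\item[(i)] $\mathbf x$ is palindromic;
\item[(ii)] the set $L$ of factors of $\mathbf x$ is closed under reversal;
\item[(iii)] some power $\sigma^k$, $k\ge1$, has a conjugate in class $\mathcal P$.
\end{itemize}
\end{theorem}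

\begin{corollary}\label{cor:answer}
Let $\sigma$ be a primitive morphism whose incidence matrix has a characteristic polynomial irreducible over $\mathbb Q$, and let $\mathbf x=\sigma(\mathbf x)$ be palindromic. Then some $\varphi\in\mathrm{Stab}(\mathbf x)\setminus\{\mathrm{Id}\}$ has a conjugate in class $\mathcal P$. If $|\mathcal A|\ge2$, one can take $\varphi$ to be a power of $\sigma$.
\end{corollary}

\begin{proof}
If $\mathcal A=\{a\}$, then $\mathbf x=aaa\cdots$, and $a\mapsto aa$ lies in $\mathrm{Stab}(\mathbf x)\setminus\{\mathrm{Id}\}$ and in class $\mathcal P$ with $p=\varepsilon$.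

Let $d\ge2$, let $\chi$ be the characteristic polynomial of $M$, and let $M^r$ have positive entries. No power $M^q$, $q\ge1$, is the identity matrix, since otherwise $(M^r)^q=I$ would have positive off-diagonal entries. As $\chi$ is irreducible of degree at least $2$, we have $\chi(0)\ne0$. If $\chi(\zeta)=0$ with $\zeta^q=1$, then $\chi$ is the minimal polynomial of $\zeta$ and divides $x^q-1$, so $M^q=I$ by the Cayley--Hamilton theorem, which we have excluded. Thus (H) holds, and Theorem~\ref{thm:main} gives a power $\sigma^k\in\mathrm{Stab}(\mathbf x)$ with a conjugate in class $\mathcal P$. Finally $\sigma^k\ne\mathrm{Id}$ because $M^k\ne I$.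
\end{proof}

\begin{proposition}\label{prop:sharp}
In the implication (i)$\Rightarrow$(iii) of Theorem~\ref{thm:main}, neither exclusion in (H) can be dropped.
\begin{itemize}
\item[(a)] The morphism $\gamma$ above has eigenvalue $1$, does not have eigenvalue $0$, and no power of it has a conjugate in class $\mathcal P$.
\item[(b)] There is a ternary primitive morphism with characteristic polynomial $x(x^2-13x+6)$ and a palindromic fixed point, no power of which has a conjugate in class $\mathcal P$.
\end{itemize}
\end{proposition}

The substance of Theorem~\ref{thm:main} is (ii)$\Rightarrow$(iii). Section~\ref{sec:mirror} reduces (iii) to the statement that $\sigma^k$ is conjugate to its mirror image, and Section~\ref{sec:fib} carries out the remaining argument for the Fibonacci morphism. The general proof occupies Sections~\ref{sec:H}--\ref{sec:overlap}; the only result it takes from the literature is Moss\'e's recognizability theorem \cite{Mosse}. Proposition~\ref{prop:sharp} is proved in Section~\ref{sec:sharp}.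

\section{The language of a primitive fixed point}\label{sec:language}

From here to the end of Section~\ref{sec:overlap}, $\sigma$ is a primitive morphism on $d\ge2$ letters with incidence matrix $M$, $\mathbf x=\sigma(\mathbf x)$, $L$ is the set of factors of $\mathbf x$, and $r\ge1$ is fixed such that $M^r$ has positive entries. Hypothesis (H) is assumed only from Section~\ref{sec:H} on. For a word $y$ indexed by integers, $y_{[i,j)}=y_iy_{i+1}\cdots y_{j-1}$. The column vector $\Psi(u)\in\mathbb Z^{\mathcal A}$ lists the numbers of occurrences of the letters in $u$, so that $\Psi(\sigma(u))=M\Psi(u)$ and $M^n$ is the incidence matrix of $\sigma^n$. A morphism is \emph{non-erasing} if no letter is sent to $\varepsilon$.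

\begin{lemma}\label{lem:basic}
\begin{itemize}
\item[(a)] $\sigma$ is non-erasing, and $|\sigma^n(\alpha)|\to\infty$ for every letter $\alpha$.
\item[(b)] Every letter lies in $L$, and $\sigma(L)\subset L$.
\item[(c)] (Uniform recurrence.) Every $u\in L$ occurs in every sufficiently long word of $L$.
\item[(d)] Every word of $L$ extends within $L$ by a letter on the left and by a letter on the right.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\sigma(\alpha)=\varepsilon$, column $\alpha$ of $M$ is zero, and then so is column $\alpha$ of $M^r$. Each $\sigma^r(\beta)$ contains all $d$ letters, so $|\sigma^{rn}(\alpha)|\ge d^n$, and $n\mapsto|\sigma^n(\alpha)|$ is nondecreasing because $\sigma$ is non-erasing.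

(b) Since $\mathbf x=\sigma^n(\mathbf x)$, the words $\sigma^n(x_0)$ are prefixes of $\mathbf x$, and $\sigma^r(x_0)$ contains every letter. The image of a factor of $\mathbf x$ is a factor of $\sigma(\mathbf x)=\mathbf x$.

(c) By (a), $u$ occurs in some prefix $\sigma^n(x_0)$. As $x_0$ occurs in $\sigma^r(\alpha)$, the word $u$ occurs in $\sigma^{n+r}(\alpha)$ for every $\alpha$. Now $\mathbf x=\sigma^{n+r}(\mathbf x)$ is a concatenation of such blocks, and a factor of length at least $2\max_\alpha|\sigma^{n+r}(\alpha)|$ contains a full block.

(d) By (c), $u$ occurs in $x_1x_2\cdots$, and such an occurrence has a neighbor on each side.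
\end{proof}

\section{Class $\mathcal P$ and the mirror image}\label{sec:mirror}

The definition of class $\mathcal P$ asks for unknown palindromes $p,q_\alpha$, and ``has a conjugate in class $\mathcal P$'' asks for an unknown morphism as well. We replace this by a condition on the given morphism alone. The \emph{mirror image} of $\varphi$ is the morphism $\widetilde\varphi:\alpha\mapsto\widetilde{\varphi(\alpha)}$. For every word $u$, the word $\widetilde\varphi(u)$ is the reversal of $\varphi(\widetilde u)$; hence the mirror image of $\varphi^k$ is $\widetilde\varphi^{\,k}$.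

Write $\varphi\triangleright_w\psi$ if $\varphi(\alpha)w=w\psi(\alpha)$ for all letters $\alpha$. Thus $\varphi$ and $\psi$ are conjugate if and only if $\varphi\triangleright_w\psi$ or $\psi\triangleright_w\varphi$ for some $w$. If $\varphi\triangleright_w\psi$, then:
\begin{itemize}
\item[(C1)] $\varphi(u)w=w\psi(u)$ for every word $u$ (move $w$ past one letter of $u$ at a time); so if $|\varphi(u)|\ge|w|$, then $w$ is a prefix of $\varphi(u)$ and a suffix of $\psi(u)$;
\item[(C2)] $\Psi(\varphi(\alpha))=\Psi(\psi(\alpha))$, so $\varphi$ and $\psi$ have the same incidence matrix;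
\item[(C3)] reversing both sides gives $\widetilde\psi\triangleright_{\widetilde w}\widetilde\varphi$.
\end{itemize}

\begin{lemma}\label{lem:equiv}
Conjugacy is an equivalence relation on non-erasing morphisms.
\end{lemma}

\begin{proof}
Only transitivity needs proof. Let $\psi$ be conjugate to both $\varphi$ and $\chi$. If $\varphi\triangleright_w\psi\triangleright_v\chi$, then $\varphi(\alpha)wv=w\psi(\alpha)v=wv\chi(\alpha)$, so $\varphi\triangleright_{wv}\chi$; the case $\chi\triangleright_v\psi\triangleright_w\varphi$ is the same with $\varphi,\chi$ exchanged. If $\psi\triangleright_w\varphi$ and $\psi\triangleright_v\chi$, then by (C1) both $w$ and $v$ are prefixes of $\psi(\alpha^N)$ for large $N$. By symmetry let $w=vu$; then $v\chi(\alpha)u=\psi(\alpha)vu=vu\varphi(\alpha)$, so $\chi\triangleright_u\varphi$. If $\varphi\triangleright_w\psi$ and $\chi\triangleright_v\psi$, both $w$ and $v$ are suffixes of $\psi(\alpha^N)$. By symmetry let $w=uv$; then $\varphi(\alpha)uv=uv\psi(\alpha)=u\chi(\alpha)v$, so $\varphi\triangleright_u\chi$.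
\end{proof}

\begin{lemma}\label{lem:mirror}
A non-erasing morphism $\varphi$ has a conjugate in class $\mathcal P$ if and only if $\varphi$ is conjugate to $\widetilde\varphi$.
\end{lemma}

\begin{proof}
Let $\psi(\alpha)=p\,q_\alpha$ be a conjugate of $\varphi$ in class $\mathcal P$. Then $\psi(\alpha)p=p\,q_\alpha p=p\,\widetilde\psi(\alpha)$, so $\psi$ is conjugate to $\widetilde\psi$, which is conjugate to $\widetilde\varphi$ by (C3). All four morphisms are non-erasing by (C2), and Lemma~\ref{lem:equiv} applies.

Conversely, let $\varphi$ be conjugate to $\widetilde\varphi$. By Lemma~\ref{lem:equiv} the two morphisms have the same conjugates, so we may exchange them and assume $\varphi\triangleright_w\widetilde\varphi$. The idea is to rotate $\varphi$ halfway toward $\widetilde\varphi$. By (C3) also $\varphi\triangleright_{\widetilde w}\widetilde\varphi$, so by (C1) both $w$ and $\widetilde w$ are prefixes of $\varphi(\alpha^N)$ for large $N$, and $w=\widetilde w$. Write $w=s\,e\,\widetilde s$ with $e$ empty or a letter. The word $\varphi(\alpha)w=w\widetilde\varphi(\alpha)$ begins with $\varphi(\alpha)s$ and with $s$, so $s$ is a prefix of $\varphi(\alpha)s$,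 and we can define $\psi$ by $\varphi(\alpha)s=s\psi(\alpha)$. This $\psi$ is a non-erasing conjugate of $\varphi$, and reversal gives $\widetilde s\,\widetilde\varphi(\alpha)=\widetilde\psi(\alpha)\widetilde s$. Therefore
\[
s\,\psi(\alpha)\,e\,\widetilde s=\varphi(\alpha)\,w=w\,\widetilde\varphi(\alpha)=s\,e\,\widetilde\psi(\alpha)\,\widetilde s ,
\]
that is, $\psi(\alpha)e=e\widetilde\psi(\alpha)$. If $e=\varepsilon$, every $\psi(\alpha)$ is a palindrome and $\psi$ is in class $\mathcal P$ with $p=\varepsilon$. If $e$ is a letter, the nonempty word $\psi(\alpha)$ begins with $e$; writing $\psi(\alpha)=e\,q_\alpha$ we get $e\,q_\alpha e=e\,\widetilde{q_\alpha}\,e$, so $q_\alpha$ is a palindrome and $\psi$ is in class $\mathcal P$ with $p=e$.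
\end{proof}

Two of the three implications in Theorem~\ref{thm:main} hold without (H).

\begin{proposition}\label{prop:easy}
For every primitive $\sigma$ on $d\ge2$ letters, (iii)$\Rightarrow$(i)$\Rightarrow$(ii).
\end{proposition}

\begin{proof}
(i)$\Rightarrow$(ii). Infinitely many palindromes over a finite alphabet have unbounded lengths. By uniform recurrence, a given $u\in L$ occurs in some palindrome of $L$, and then so does $\widetilde u$.

(iii)$\Rightarrow$(i). Let $\varphi=\sigma^k$ have the conjugate $\psi(\alpha)=p\,q_\alpha$ in class $\mathcal P$. We first show $\psi(L)\subset L$. Let $v\in L$. If $\varphi\triangleright_w\psi$, choose $vv'\in L$ with $|\varphi(v')|\ge|w|$. In $\varphi(vv')w=w\psi(v)\psi(v')$ the prefix $w\psi(v)$ is not longer than $\varphi(vv')$ by (C2), so it is a prefix of $\varphi(vv')\in L$. If $\psi\triangleright_w\varphi$, choose $v'v\in L$ with $|\varphi(v')|\ge|w|$. In $\psi(v')\psi(v)w=w\varphi(v'v)$ the suffix $\psi(v)w$ is not longer than $\varphi(v'v)$, so it is a suffix of $\varphi(v'v)\in L$.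

If $u\in L$ is a palindrome, then $\psi(u)p$ is a palindrome by \eqref{eq:Pmap}, and it lies in $L$ as a prefix of $\psi(u\beta)$, where $\beta$ is a letter with $u\beta\in L$. Start from a letter $u_0=\alpha$ and put $u_{n+1}=\psi(u_n)p$. These are palindromes of $L$, and $u_n$ begins with $\psi^n(\alpha)$, whose length equals $|\sigma^{kn}(\alpha)|$ by (C2) and tends to infinity.
\end{proof}

It remains to prove that, under (H) and (ii), some $\sigma^k$ is conjugate to $\widetilde\sigma^{\,k}$.

\section{Two-sided words, and the Fibonacci morphism by hand}\label{sec:fib}

Reversal does not act on one-sided infinite words, so we pass to two-sided ones. Let $X$ be the set of $y\in\mathcal A^{\mathbb Z}$ all of whose factors lie in $L$. It is closed in the compact space $\mathcal A^{\mathbb Z}$ (product topology), hence compact. By Lemma~\ref{lem:basic}(c) every $y\in X$ has $L$ as its set of factors, and by repeated use of Lemma~\ref{lem:basic}(d) every word of $L$ occurs at any prescribed position in some point of $X$. The \emph{shift} is $(Sy)_i=y_{i+1}$, the \emph{orbit} of $y$ is $\{S^iy:i\in\mathbb Z\}$, and the \emph{reflection} is $(Ry)_i=y_{-1-i}$.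 A non-erasing morphism acts by
\[
\varphi(y)=\cdots\varphi(y_{-2})\varphi(y_{-1})\,.\,\varphi(y_0)\varphi(y_1)\cdots,
\]
the dot standing just before index $0$. Thus $\varphi(y_p)$ occupies the positions $[t_p,t_{p+1})$, where $t_0=0$ and $t_{p+1}-t_p=|\varphi(y_p)|$, and
\begin{equation}\label{eq:rules}
\varphi(S^py)=S^{t_p}\varphi(y),\qquad RS=S^{-1}R,\qquad R\varphi R=\widetilde\varphi .
\end{equation}
We have $\sigma(X)\subset X$. \emph{If $L$ is closed under reversal, then $RX=X$, and so $\widetilde\sigma=R\sigma R$ also maps $X$ to $X$.} This is how hypothesis (ii) enters the proof.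

If $\varphi\triangleright_w\widetilde\varphi$, then (C1), applied to the words $y_{[-n,n)}$, gives $\widetilde\varphi(y)=S^{|w|}\varphi(y)$ for every $y$. We argue in the opposite direction, and there are two difficulties. First, we need one point $y$ that $\sigma^k$ and $\widetilde\sigma^{\,k}$ send to the same orbit, although we know nothing that relates the two maps. Second, we must extract from this one point a single word $w$ that serves all letters. For the first we look for a finite family of orbits that is defined by $X$ alone, so that both maps must preserve it. Call $y^+=y_0y_1\cdots$ the \emph{right half} of $y$. A \emph{branching pair} is a pair $y,y'\in X$ with $y^+=y'^+$ and $y_{-1}\ne y'_{-1}$, and a \emph{branching word} is the right half of a branching pair.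

\begin{example}\label{ex:fib}
Let $\sigma:a\mapsto ab$, $b\mapsto a$ and $\mathbf x=abaababaabaababa\cdots$. The characteristic polynomial $x^2-x-1$ is irreducible, so (H) holds, and $L$ is closed under reversal by Proposition~\ref{prop:easy}. We now forget that $\sigma$ is in class $\mathcal P$ and use only that $\widetilde\sigma(X)\subset X$.

\emph{The branching pairs.} Let $\varphi=\sigma^2:a\mapsto aba$, $b\mapsto ab$. Since $\varphi(a)$ begins and ends with $a$, $\varphi(b)$ ends with $b$, and $aa,ba\in L$, the words $\varphi^n(a).\varphi^n(a)$ and $\varphi^n(b).\varphi^n(a)$ grow to points of $X$ fixed by $\varphi$: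
\[
y=\cdots abaababa\,.\,\mathbf x,\qquad y'=\cdots abaab\,.\,\mathbf x .
\]
They form a branching pair, and it is the only one. Indeed, let $u,u'$ be a branching pair with $u_{-1}=a$, $u'_{-1}=b$ and right half $s$. As $bb\notin L$, the word $s$ begins with $a$. Cutting before each $a$ splits $u$ and $u'$ into blocks $ab=\sigma(a)$ and $a=\sigma(b)$, so $u=\sigma(v)$ and $u'=\sigma(v')$; here $v,v'\in X$, because the same cutting rule applied to $\mathbf x$ gives the blocks of $\mathbf x=\sigma(\mathbf x)$. The points $v,v'$ form a branching pair, with $v_{-1}=b$ and $v'_{-1}=a$, and $s=\sigma(v^+)$. By induction $s$ begins with $\sigma^n(a)$ for all $n$, so $\mathbf x$ is the only branching word. If two distinct points with right half $\mathbf x$ had their last disagreement at a position $-q-1$ with $q\ge1$, their common part from $-q$ on would be a branching word, so $\mathbf x=t\,\mathbf x$ with $|t|=q$; this contradicts Lemma~\ref{lem:aper} below. Hence $y$ and $y'$ are the only points with right half $\mathbf x$.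

\emph{The mirror image must respect the pair.} Apply $\widetilde\varphi:a\mapsto aba$, $b\mapsto ba$ to $y=\cdots aba.\mathbf x$ and $y'=\cdots aab.\mathbf x$:
\[
\widetilde\varphi(y)=\cdots abab\,\underline a\,aba\,.\,\widetilde\varphi(\mathbf x),\qquad
\widetilde\varphi(y')=\cdots abaa\,\underline b\,aba\,.\,\widetilde\varphi(\mathbf x).
\]
These are points of $X$ whose last disagreement is at position $-4$. Shifted by three places they form a branching pair, so $S^{-3}\widetilde\varphi(y)=y=\varphi(y)$. This resolves the first difficulty.

\emph{The overlaps.} The point $y$ is now tiled in two ways, by the blocks $\varphi(y_p)$ and, three places to the right, by the blocks $\widetilde\varphi(y_p)$: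
\[
\begin{array}{rcl}
\mathbf x&=&aba\,|\,ab\,|\,aba\,|\,aba\,|\,ab\,|\,aba\cdots\\
&=&aba\,|\,aba\,|\,ba\,|\,aba\,|\,aba\,|\,ba\cdots
\end{array}
\]
Let $w_p$ be the word of length $3$ between the start of $\varphi(y_p)$ and the start of $\widetilde\varphi(y_p)$, so that $\varphi(y_p)w_{p+1}=w_p\widetilde\varphi(y_p)$. Here $w_p=aba$ for all $p$, because $\varphi(a)$ and $\varphi(ba)$ begin with $aba$ and $b$ is always followed by $a$. Hence $\varphi\triangleright_{aba}\widetilde\varphi$, and the proof of Lemma~\ref{lem:mirror}, with $s=a$ and $e=b$, returns the conjugate $a\mapsto baa$, $b\mapsto ba$ met in the introduction.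
\end{example}

In general there are several branching pairs and the overlaps cannot be read off by inspection. Section~\ref{sec:asy} shows that there are finitely many orbits to consider and that $\sigma$ and $\widetilde\sigma$ permute them; Section~\ref{sec:overlap} shows that (H) forces the overlaps to be constant.

\section{Consequences of the eigenvalue hypothesis}\label{sec:H}

From now on (H) is assumed. A \emph{weight} is a row vector $\lambda\in\mathbb Z^{\mathcal A}$, and $\lambda(u)=\lambda\Psi(u)$ is the sum of the $\lambda_\alpha$ over the letters of $u$.

\begin{lemma}\label{lem:weight}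
If $\lambda\in\mathbb Z^{\mathcal A}$ and $\{\lambda(u):u\in L\}$ is bounded, then $\lambda=0$.
\end{lemma}

\begin{proof}
The entries of $\lambda M^n$ are the integers $\lambda(\sigma^n(\alpha))$, and $\sigma^n(\alpha)\in L$. So the integer vectors $\lambda M^n$ are bounded, and two of them coincide: $\lambda M^n(M^q-I)=0$ for some $n\ge0$, $q\ge1$. The matrix $M$ is invertible because $0$ is not an eigenvalue, and $M^q-I$ is invertible because no eigenvalue $\zeta$ of $M$ satisfies $\zeta^q=1$. Hence $\lambda=0$.
\end{proof}

Both halves of (H) are needed here. For the Thue--Morse morphism (eigenvalues $2,0$) the weight $\lambda_a=1$, $\lambda_b=-1$ vanishes on the blocks $ab,ba$, so $|\lambda|\le2$ on $L$. For $a\mapsto aba$, $b\mapsto bab$ (eigenvalues $3,1$) the fixed point is $ababab\cdots$, and the same weight satisfies $|\lambda|\le1$ on $L$. Such periodic behavior is excluded by (H). An infinite word is \emph{eventually periodic} if it has the form $uv^\omega=uvvv\cdots$ with $v\neq\varepsilon$.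

\begin{lemma}\label{lem:aper}
No infinite word with all its factors in $L$ is eventually periodic.
\end{lemma}

\begin{proof}
Suppose $uv^\omega$ has all its factors in $L$. By uniform recurrence every word of $L$ occurs in $v^\omega$. As $d\ge2$, there is an integer weight $\lambda\ne0$ with $\lambda(v)=0$. A factor of $v^\omega$ is either a factor of $v$, or a power of $v$ preceded by a suffix and followed by a prefix of $v$. So $\lambda$ is bounded on $L$, contrary to Lemma~\ref{lem:weight}.
\end{proof}

A self-map of a finite set is a permutation only if it is injective, so we need to know that $\sigma$ does not merge points or orbits. This amounts to recovering, from a point of $X$, its decomposition into blocks $\sigma(\alpha)$. In Example~\ref{ex:fib} one cuts before each $a$. In general a bounded window decides where to cut.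

\begin{theorem}[Moss\'e \cite{Mosse}]\label{thm:mosse}
Let $\sigma$ be primitive with a fixed point $\mathbf x$ that is not eventually periodic, and let $E=\{|\sigma(\mathbf x_{[0,n)})|:n\ge0\}$. There is $\ell\ge1$ such that for all $i,i'\ge\ell$: if $i\in E$ and $\mathbf x_{[i-\ell,i+\ell)}=\mathbf x_{[i'-\ell,i'+\ell)}$, then $i'\in E$.
\end{theorem}

\begin{lemma}\label{lem:recog}
If $S^k\sigma(y)=S^{k'}\sigma(y')$ with $y,y'\in X$, $0\le k<|\sigma(y_0)|$ and $0\le k'<|\sigma(y'_0)|$, then $(y,k)=(y',k')$.
\end{lemma}

\begin{proof}
Theorem~\ref{thm:mosse} applies by Lemma~\ref{lem:aper}. The two representations cut $z=S^k\sigma(y)=S^{k'}\sigma(y')$ into blocks $\sigma(y_p)$ and into blocks $\sigma(y'_p)$. Suppose that a block of the first kind starts at position $i$, but no block of the second kind does. Take a factor $v$ of $y$ whose blocks cover the window $[i-\ell,i+\ell)$ of $z$. It occurs in $\mathbf x$, say at position $n$, so $\sigma(v)$ occurs in $\mathbf x=\sigma(\mathbf x)$ at position $|\sigma(\mathbf x_{[0,n)})|$, and its block boundaries fall on elements of $E$. Hence $z_{[i-\ell,i+\ell)}$ occurs in $\mathbf x$ centered at an element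 of $E$. The same construction with $y'$ places the center strictly between two consecutive elements of $E$. In both occurrences the center is at least $\ell$, since the whole window lies in $\mathbf x$. This contradicts Theorem~\ref{thm:mosse}. By symmetry the two sets of cutting points coincide. The largest cutting point that is $\le0$ equals $-k$ and also $-k'$, so $k=k'$ and $\sigma(y_p)=\sigma(y'_p)$ for all $p$. As $M$ is invertible, its columns $\Psi(\sigma(\alpha))$ are distinct, so $\sigma$ is injective on letters and $y=y'$.
\end{proof}

\begin{corollary}\label{cor:inj}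
Let $\varphi=\sigma$, or $\varphi=\widetilde\sigma$ if $L$ is closed under reversal. Then $\varphi$ is injective on $X$, and if $y,y'\in X$ and $\varphi(y),\varphi(y')$ lie in the same orbit, then so do $y,y'$.
\end{corollary}

\begin{proof}
For $\varphi=\sigma$, injectivity is the case $k=k'=0$ of Lemma~\ref{lem:recog}. If $\sigma(y')=S^k\sigma(y)$, choose $p$ with $t_p\le k<t_{p+1}$. By \eqref{eq:rules}, $\sigma(y')=S^{k-t_p}\sigma(S^py)$ with $0\le k-t_p<|\sigma(y_p)|$, and Lemma~\ref{lem:recog} gives $y'=S^py$. The map $\widetilde\sigma=R\sigma R$ inherits both properties, since $R$ is a bijection of $X$ that maps orbits onto orbits by \eqref{eq:rules}.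
\end{proof}

\section{Asymptotic orbits}\label{sec:asy}

A point $y\in X$ is \emph{asymptotic} if there are $y'\in X$, $y'\ne y$, and $m\in\mathbb Z$ with $y_i=y'_i$ for all $i\ge m$. Shifts of asymptotic points are asymptotic. Taking $m$ minimal, we see that $y$ is asymptotic exactly when some shift $S^my$ belongs to a branching pair. Let $\mathcal O$ be the set of orbits of asymptotic points. Each branching word makes the number $\mathrm p(n)=|L\cap\mathcal A^n|$ grow at every step, so a linear bound on $\mathrm p$ bounds the number of branching words.

\begin{lemma}\label{lem:complexity}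
There is a constant $C$ with $\mathrm p(n)\le Cn$ for all $n\ge1$.
\end{lemma}

\begin{proof}
Let $K=\max_\alpha|\sigma(\alpha)|$. As $\sigma^r(\alpha)$ contains $\beta$,
\[
|\sigma^m(\beta)|\le|\sigma^{m}(\sigma^r(\alpha))|=|\sigma^r(\sigma^m(\alpha))|\le K^r|\sigma^m(\alpha)|
\]
for all $\alpha,\beta,m$. For $n\ge2$ let $m\ge1$ be least with $\min_\alpha|\sigma^m(\alpha)|\ge n$. Then
\[
\max_\alpha|\sigma^m(\alpha)|\le K\max_\alpha|\sigma^{m-1}(\alpha)|\le K^{r+1}\min_\alpha|\sigma^{m-1}(\alpha)|<K^{r+1}n .
\]
A factor of length $n$ of $\mathbf x=\sigma^m(\mathbf x)$ starts inside a block $\sigma^m(\alpha)$ and ends at the latest in the next block $\sigma^m(\beta)$, which has length at least $n$. It is determined by $\alpha$, $\beta$ and its starting position in $\sigma^m(\alpha)$. So $\mathrm p(n)\le d^2K^{r+1}n$, and this also holds for $\mathrm p(1)=d$.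
\end{proof}

\begin{lemma}\label{lem:finite}
The set $\mathcal O$ is nonempty and finite.
\end{lemma}

\begin{proof}
Deleting the last letter, or the first letter, gives two maps $L\cap\mathcal A^{n+1}\to L\cap\mathcal A^n$, both surjective by Lemma~\ref{lem:basic}(d).

\emph{Nonempty.} If $\mathrm p(n+1)=\mathrm p(n)$, the first map is bijective, so any $n$ consecutive letters of $\mathbf x$ determine the next one. Some window of length $n$ occurs twice, and $\mathbf x$ is eventually periodic, contrary to Lemma~\ref{lem:aper}. So $\mathrm p(n+1)>\mathrm p(n)$ for all $n$, the second map is not injective, and some word of length $n$ has two left extensions in $L$. Hence for each $n$ there are two points of $X$ that agree on $[0,n)$ and differ at $-1$. A limit point of these pairs in the compact space $X\times X$ is a branching pair.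

\emph{There are at most $C$ branching words.} Given $N$ distinct branching words, their prefixes of length $n$ are distinct for all $n\ge n_0$, and each has at least two left extensions. So $\mathrm p(n+1)-\mathrm p(n)\ge N$ for $n\ge n_0$, whence $N(n-n_0)\le\mathrm p(n)\le Cn$ and $N\le C$.

\emph{Finitely many points have a given right half $s$.} Let $Q$ be the set of $q\ge0$ such that two points of $X$ with right half $s$ have their last disagreement at position $-q-1$. For $q\in Q$, the common part of two such points from position $-q$ on is a branching word $ts$ with $|t|=q$. Different $q$ give different branching words: if $ts=t's$ with $|t|<|t'|$, then $t'=tv$ with $v\ne\varepsilon$ and $s=vs=v^\omega$, contrary to Lemma~\ref{lem:aper}. So $Q$ is finite. If all elements of $Q$ are less than $q_0$, two points with right half $s$ that agree on $[-q_0,0)$ are equal, so there are at most $d^{q_0}$ such points.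

Every orbit in $\mathcal O$ contains a point whose right half is a branching word, and there are finitely many such points.
\end{proof}

\begin{proposition}\label{prop:orbit}
If $L$ is closed under reversal, there are $k\ge1$, $\varphi\in\{\sigma^k,\widetilde\sigma^{\,k}\}$, $y\in X$ and $j\ge0$ with $\widetilde\varphi(y)=S^j\varphi(y)$.
\end{proposition}

\begin{proof}
Let $\eta$ be $\sigma$ or $\widetilde\sigma$. It maps $X$ to $X$, and orbits into orbits by \eqref{eq:rules}. If $y,y'$ is a branching pair, then $\eta(y),\eta(y')\in X$ have the same right half $\eta(y^+)$ and are distinct by Corollary~\ref{cor:inj}, so $\eta(y)$ is asymptotic. Thus $\eta$ induces a map $\mathcal O\to\mathcal O$, which is injective by Corollary~\ref{cor:inj} and hence a permutation of the finite set $\mathcal O$. Choose $k\ge1$ such that the $k$-th powers of both permutations are the identity, and let $y$ be an asymptotic point. Then $\sigma^k(y)=S^my$ and $\widetilde\sigma^{\,k}(y)=S^ny$ for some $m,n\in\mathbb Z$. If $n\ge m$ take $\varphi=\sigma^k$, otherwise $\varphi=\widetilde\sigma^{\,k}$, and put $j=|n-m|$.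
\end{proof}

Injectivity is essential here: two arbitrary self-maps of a finite set, such as two different constant maps, need not have a common periodic point.

\section{Constant overlaps}\label{sec:overlap}

Reversal plays no role in the second half of the argument, so we state it for two morphisms with images of equal lengths.

\begin{proposition}\label{prop:overlap}
Let $\varphi,\psi$ be non-erasing morphisms with $|\varphi(\alpha)|=|\psi(\alpha)|$ for all letters $\alpha$. If $\psi(y)=S^j\varphi(y)$ for some $y\in X$ and $j\ge0$, then $\varphi\triangleright_w\psi$ for a word $w$ of length $j$.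
\end{proposition}

Let $z=\varphi(y)$. The numbers $t_p$ are the same for $\varphi$ and $\psi$, so $z_{[t_p,t_{p+1})}=\varphi(y_p)$ and $z_{[t_p+j,\,t_{p+1}+j)}=\psi(y_p)$. Put $w_p=z_{[t_p,t_p+j)}$. Reading $z_{[t_p,\,t_{p+1}+j)}$ in two ways (Figure~\ref{fig:overlap}) gives
\begin{equation}\label{eq:overlap}
\varphi(y_p)\,w_{p+1}=w_p\,\psi(y_p)\qquad(p\in\mathbb Z).
\end{equation}
Every letter occurs in $y$, so the proposition follows once we know that $w_p$ does not depend on $p$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0.7) rectangle (5,1.4); \node at (2.5,1.05) {$\varphi(y_p)$};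
\draw (5,0.7) rectangle (7,1.4); \node at (6,1.05) {$w_{p+1}$};
\draw (0,0) rectangle (2,0.7); \node at (1,0.35) {$w_p$};
\draw (2,0) rectangle (7,0.7); \node at (4.5,0.35) {$\psi(y_p)$};
\node[above] at (0,1.4) {$t_p$}; \node[above] at (5,1.4) {$t_{p+1}$};
\node[below] at (2,0) {$t_p+j$}; \node[below] at (7,0) {$t_{p+1}+j$};
\end{tikzpicture}
\caption{One factor of the two-sided word $z$, read in two ways. The word $z$ is tiled by blocks $\varphi(y_p)$ starting at $t_p$ and by blocks $\psi(y_p)$ of the same lengths starting at $t_p+j$; the overlap $w_p$ is the factor of length $j$ between the two starting points. The picture shows the case $j<|\varphi(y_p)|$.}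
\label{fig:overlap}
\end{figure}

The only tool against variation is Lemma~\ref{lem:weight}, which concerns integer quantities that add up along $y$. So we want integer invariants of $w_p$ whose change from $p$ to $p+1$ depends on the letter $y_p$ alone. Letter counts have this property. With $|u|_\beta$ the number of occurrences of $\beta$ in $u$, \eqref{eq:overlap} gives $|w_{p+1}|_\beta-|w_p|_\beta=\lambda_{y_p}$, where $\lambda_\alpha=|\psi(\alpha)|_\beta-|\varphi(\alpha)|_\beta$. Summing, $\lambda(y_{[p,p')})=|w_{p'}|_\beta-|w_p|_\beta$ is bounded by $j$ in absolute value, so $\lambda=0$ and all $w_p$ have the same letter counts. (For $\psi=\widetilde\varphi$ this $\lambda$ vanishes by definition.) This settles $j\le1$.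

For $j=2$ it leaves the possibility $w_p\in\{\beta\gamma,\gamma\beta\}$ with letters $\beta\ne\gamma$. Let $N(u)$ count the pairs of positions $i<i'$ with $u_i=\beta$, $u_{i'}=\gamma$. Then $N(uv)=N(u)+|u|_\beta|v|_\gamma+N(v)$, and \eqref{eq:overlap} gives, with $\alpha=y_p$,
\[
N(\varphi(\alpha))+|\varphi(\alpha)|_\beta\cdot1+N(w_{p+1})=N(w_p)+1\cdot|\psi(\alpha)|_\gamma+N(\psi(\alpha)).
\]
Because the letter counts of the overlaps are already known to be constant, $N(w_{p+1})-N(w_p)$ depends only on $\alpha$. Lemma~\ref{lem:weight} applies again: $N(w_p)$ is constant, and it distinguishes $\beta\gamma$ from $\gamma\beta$. The general proof repeats this step $j$ times.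

\begin{proof}[Proof of Proposition~\ref{prop:overlap}]
For words $u,v$ let $\binom uv$ be the number of occurrences of $v$ as a scattered subword of $u$, that is, the number of sets of positions of $u$ whose letters, read from left to right, spell $v$. Then $\binom u\varepsilon=1$ and $0\le\binom uv\le2^{|u|}$, and for $|u|=|v|$ the number $\binom uv$ is $1$ if $u=v$ and $0$ otherwise. Splitting a set of positions of $uu'$ into its parts in $u$ and in $u'$ gives
\begin{equation}\label{eq:binom}
\binom{uu'}{v}=\sum_{v=v'v''}\binom{u}{v'}\binom{u'}{v''} .
\end{equation}
We show by induction on $|v|$ that $\binom{w_p}{v}$ does not depend on $p$. This holds for $v=\varepsilon$. Let $v\ne\varepsilon$, and let $h(v')$ be the common value of the numbers $\binom{w_p}{v'}$ for $|v'|<|v|$. Count $v$ on both sides of \eqref{eq:overlap} by \eqref{eq:binom}, and separate the term $v'=\varepsilon$ on the left and the term $v''=\varepsilon$ on the right. This gives $\binom{w_{p+1}}{v}-\binom{w_p}{v}=\lambda_{y_p}$, where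
\[
\lambda_\alpha=\sum_{v=v'v'',\ v''\ne\varepsilon}h(v')\binom{\psi(\alpha)}{v''}-\sum_{v=v'v'',\ v'\ne\varepsilon}\binom{\varphi(\alpha)}{v'}h(v'')
\]
is an integer that depends only on the letter $\alpha$. For $p<p'$, summation yields
\[
\lambda\big(y_{[p,p')}\big)=\binom{w_{p'}}{v}-\binom{w_p}{v}\in[-2^j,2^j].
\]
Every nonempty word of $L$ has the form $y_{[p,p')}$, so $\lambda$ is bounded on $L$, and $\lambda=0$ by Lemma~\ref{lem:weight}. This completes the induction. For $v=w_0$ we get $\binom{w_p}{w_0}=\binom{w_0}{w_0}=1$, so $w_p=w_0$ for all $p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]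
Proposition~\ref{prop:easy} gives (iii)$\Rightarrow$(i)$\Rightarrow$(ii). Assume (ii), and take $k,\varphi,y,j$ from Proposition~\ref{prop:orbit}. Proposition~\ref{prop:overlap} with $\psi=\widetilde\varphi$ gives $\varphi\triangleright_w\widetilde\varphi$. Since $\{\varphi,\widetilde\varphi\}=\{\sigma^k,\widetilde\sigma^{\,k}\}$, the morphism $\sigma^k$ is conjugate to its mirror image, and Lemma~\ref{lem:mirror} gives (iii).
\end{proof}

\begin{remark}
Hypothesis (H) was used in three places: through Lemma~\ref{lem:weight} to exclude periodicity, on which Lemmas~\ref{lem:recog} and~\ref{lem:finite} rest; through $\det M\neq0$ to make $\sigma$ injective on letters; and through Lemma~\ref{lem:weight} again in Proposition~\ref{prop:overlap}. Remark~\ref{rem:alternate} shows the last step failing. The hypothesis is sufficient but not necessary: the Thue--Morse morphism violates (H) and satisfies (iii), hence (i) and (ii).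
\end{remark}

\section{Sharpness of the eigenvalue hypothesis}\label{sec:sharp}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}(a)]
The roots of $(x-1)(x^2-2x-1)$ are $1$ and $1\pm\sqrt2$. Each $\gamma^n$, $n\ge1$, fixes $\mathbf x_\gamma$ and is not the identity, because $\gamma$ is primitive on three letters. By the property of $\mathbf x_\gamma$ quoted from \cite{Labbe}, it has no conjugate in class $\mathcal P$.
\end{proof}

For part (b) we need an obstruction to (iii). Write $u\sim v$ if $u=st$ and $v=ts$ for some words $s,t$, that is, if $u$ and $v$ define the same cyclic word. If $uw=wv$ with $u\ne\varepsilon$, then $u\sim v$: when $|w|\ge|u|$ we have $w=uw'$ and $uw'=w'v$, so we may assume $|w|<|u|$; then $u=wt$ and $v=tw$. By Lemma~\ref{lem:mirror}, therefore,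
\begin{equation}\label{eq:obstruction}
\varphi\text{ non-erasing with a conjugate in class }\mathcal P\ \Longrightarrow\ \varphi(\alpha)\sim\widetilde{\varphi(\alpha)}\text{ for all }\alpha .
\end{equation}
The plan is to start from a binary morphism $\theta$ with palindromic images of the form $g\cdots\widetilde g$, where $g\not\sim\widetilde g$, and to insert a marker letter $a$ whose image carries only the asymmetric half $g$.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}(b)]
Let $g=001011$, so $\widetilde g=110100$. In the cyclic word $g$ the unique factor $00$ is followed by $10$, and in the cyclic word $\widetilde g$ the unique factor $00$ is followed by $11$. So $g\not\sim\widetilde g$. Define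
\[
\theta(0)=g0\widetilde g=0010110110100,\qquad\theta(1)=g\widetilde g=001011110100,
\]
$\kappa(0)=ab$, $\kappa(1)=ac$, and
\[
\begin{array}{lclcl}
\sigma(a)&=&\kappa(g)&=&ababacabacac,\\
\sigma(b)&=&\kappa(0\widetilde g)&=&abacacabacabab,\\
\sigma(c)&=&\kappa(\widetilde g)&=&acacabacabab.
\end{array}
\]
Then $\sigma(ab)=\kappa(g0\widetilde g)$ and $\sigma(ac)=\kappa(g\widetilde g)$, that is, $\sigma\kappa=\kappa\theta$. Let $\mathbf t=\theta(\mathbf t)$ be the fixed point starting with $0$ and $\mathbf x=\kappa(\mathbf t)$; then $\sigma(\mathbf x)=\mathbf x$.

\emph{The matrix.} In the order $a,b,c$,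
\[
M=\begin{pmatrix}6&7&6\\3&4&3\\3&3&3\end{pmatrix}.
\]
It is positive, so $\sigma$ is primitive. The trace is $13$, the principal $2\times2$ minors are $24-21=3$, $18-18=0$ and $12-9=3$, and the determinant is $0$ because two columns agree. The characteristic polynomial is $x^3-13x^2+6x$. Its roots are $0$ and the real irrational numbers $(13\pm\sqrt{145})/2$, so none is a root of unity.

\emph{$\mathbf x$ is palindromic.} As $\theta=\widetilde\theta$, the reversal of $\theta(u)$ is $\theta(\widetilde u)$, so the prefixes $\theta^n(0)$ of $\mathbf t$ are palindromes. Writing $\kappa(u)=a\beta_1a\beta_2\cdots a\beta_n$ with $\beta_i\in\{b,c\}$, we see that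
\begin{equation}\label{eq:kappa}
a\,\widetilde{\kappa(u)}=\kappa(\widetilde u)\,a .
\end{equation}
The left side is the reversal of $\kappa(u)a$. So the prefixes $\kappa(\theta^n(0))a$ of $\mathbf x$ are palindromes.

\emph{No power has a conjugate in class $\mathcal P$.} Suppose that $\sigma^n$, $n\ge1$, has one. We have $\sigma^n(a)=\kappa(\theta^{n-1}(g))$, and by \eqref{eq:kappa} its reversal is $\sim\kappa(\theta^{n-1}(\widetilde g))$. So \eqref{eq:obstruction} gives $\kappa(\theta^{n-1}(g))\sim\kappa(\theta^{n-1}(\widetilde g))$. Both morphisms can be canceled. If $\kappa(u)\sim\kappa(v)$, cutting the common cyclic word before each $a$ recovers the cyclic sequence of blocks $ab,ac$, so $u\sim v$. The words $\theta(0),\theta(1)$ begin with $001$, end with $100$ and do not contain $000$, so in a cyclic concatenation of them the factor $0000$ occurs exactly at the junctions. Cutting each $0000$ in the middle recovers the cyclic sequence of blocks, so $\theta(u)\sim\theta(v)$ implies $u\sim v$. We obtain $g\sim\widetilde g$, a contradiction.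
\end{proof}

\begin{remark}\label{rem:alternate}
In this example every second letter of $\mathbf x$ is $a$, so the weight $\lambda=(1,-1,-1)$ is bounded on $L$; indeed $\lambda M=0$. This weight lets the overlaps vary. Write $a^{-1}v$ for $v$ with its initial $a$ removed, and let $W=a^{-1}\kappa(\widetilde g)$ and $W'=a^{-1}\kappa(g)$, two distinct words of length $11$. By \eqref{eq:kappa}, $a\widetilde\sigma(a)W'=\kappa(\widetilde g)\kappa(g)=aW\sigma(a)$, $a\widetilde\sigma(b)W=\kappa(g0)\kappa(\widetilde g)=aW'\sigma(b)$ and $a\widetilde\sigma(c)W=\kappa(g)\kappa(\widetilde g)=aW'\sigma(c)$. These are the relations \eqref{eq:overlap} for $\varphi=\widetilde\sigma$, $\psi=\sigma$, $j=11$, with $w_p=W$ when $y_p=a$ and $w_p=W'$ otherwise. So $\sigma(y)=S^{11}\widetilde\sigma(y)$ for every $y\in X$: the conclusion of Proposition~\ref{prop:orbit} holds, but the overlaps alternate.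
\end{remark}

\begin{remark}
Example (b) is not a counterexample to the Conjecture. The morphism $\eta:a\mapsto a$, $b\mapsto a^{-1}\kappa\theta(0)$, $c\mapsto a^{-1}\kappa\theta(1)$ satisfies $\eta\kappa=\kappa\theta$, so it lies in $\mathrm{Stab}(\mathbf x)\setminus\{\mathrm{Id}\}$. Its images are palindromes, because they arise from the palindromes $\kappa(\theta(i))a$ by removing the first and the last letter. The example shows only that $\det M\ne0$ cannot be dropped from the statement about powers of $\sigma$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Labbe}
S\'ebastien Labb\'e, \emph{A counterexample to a question of Hof, Knill and Simon}, arXiv:1307.1589 (2013).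

\bibitem{Mosse}
B.~Moss\'e, \emph{Puissances de mots et reconnaissabilit\'e des points fixes d'une substitution}, Theoret. Comput. Sci. 99 (1992).

\end{thebibliography}
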